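\title{Squares of analytic and coanalytic countable dense homogeneous spaces}

\begin{abstract}
A separable metrizable space is countable dense homogeneous ($\mathsf{CDH}$) if each of its countable dense subsets can be carried onto every other one by a homeomorphism of the space. We prove in $\mathsf{ZFC}$ that finite products of zero-dimensional analytic $\mathsf{CDH}$ spaces are $\mathsf{CDH}$, and that under $V=L$ there is a zero-dimensional coanalytic $\mathsf{CDH}$ space whose square is not $\mathsf{CDH}$. A coanalytic example exists exactly when $\omega_1^{L[a]}=\omega_1$ for some $a\subseteq\omega$. Countable powers of zero-dimensional analytic $\mathsf{CDH}$ spaces are $\mathsf{CDH}$ as well, but under $V=L$ some countable product of such spaces is not.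
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, \emph{space} means separable metrizable topological space, and \emph{countable} means at most countable. For a space $X$, let $\mathcal H(X)$ be the group of homeomorphisms of $X$. The space $X$ is \emph{countable dense homogeneous} ($\mathsf{CDH}$) if for every pair $(A,B)$ of countable dense subsets of $X$ there is $h\in\mathcal H(X)$ with $h[A]=B$. A space is \emph{zero-dimensional} if it has a base of clopen sets, and it is \emph{analytic} (\emph{coanalytic}) if it is homeomorphic to an analytic (coanalytic) subset of some Polish space. An \emph{orbit} is an orbit of the natural action of $\mathcal H(X)$ on $X$, and $X$ is \emph{homogeneous} if it has at most one orbit.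

Homogeneity says that all points sit in $X$ in the same way; being $\mathsf{CDH}$ says this of all countable dense sets. Neither property implies the other. The space $\mathbb Q$ is homogeneous, but no bijection of $\mathbb Q$ carries $\mathbb Q$ onto the dense set $\mathbb Q\setminus\{0\}$. A countable discrete space is $\mathsf{CDH}$, because it is its own only dense subset; the Cantor set $2^\omega$ is $\mathsf{CDH}$ by a back-and-forth argument (Example~\ref{ex:cantor}); and the topological sum of $2^\omega$ and a point is $\mathsf{CDH}$ but not homogeneous.

A product of homogeneous spaces is homogeneous, since the coordinates can be moved separately. For $\mathsf{CDH}$ spaces this argument is not available: a map $h_1\times h_2$ sends points with equal first coordinates to points with equal first coordinates, so it cannot carry $A\times A\subseteq 2^\omega\times2^\omega$ onto a countable dense set whose points have distinct first coordinates. Whether $X^2$ is $\mathsf{CDH}$ depends on more than the definition gives.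

For zero-dimensional Borel spaces the answer comes from a classification. By a theorem of Hru\v{s}\'ak and Zamora Avil\'es, every zero-dimensional Borel $\mathsf{CDH}$ space is homeomorphic to $\kappa\oplus(\lambda\times2^\omega)\oplus(\mu\times\omega^\omega)$ for some $0\le\kappa,\lambda,\mu\le\omega$. This class is closed under countable products, so every countable product of zero-dimensional Borel $\mathsf{CDH}$ spaces is $\mathsf{CDH}$. Under Projective Determinacy the same holds for all projective spaces. On the other hand, assuming $\mathsf{MA}(\sigma\text{-centered})$, there is a zero-dimensional $\mathsf{CDH}$ space $X$ such that $X^2$ is not $\mathsf{CDH}$. The first classes beyond the Borel sets are the analytic and the coanalytic sets, and the following question is posed in \cite{Medini}.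

\begin{quote}
\emph{Is it consistent that there exists a zero-dimensional analytic $\mathsf{CDH}$ space $X$ such that $X^2$ is not $\mathsf{CDH}$? Coanalytic?}
\end{quote}

Here ``consistent'' means consistent relative to $\mathrm{Con}(\mathsf{ZFC})$. Since determinacy excludes both kinds of example, one looks for them in the constructible universe $L$; and since analytic and coanalytic sets are complements of each other, one may expect the two parts to have the same answer. They do not.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:analytic}
If $X$ is a zero-dimensional analytic $\mathsf{CDH}$ space, then $X^2$ is $\mathsf{CDH}$. More generally, finite products of zero-dimensional analytic $\mathsf{CDH}$ spaces are $\mathsf{CDH}$.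
\end{theorem}

\begin{theorem}\label{thm:coanalytic}
If $V=L$, or just $\omega_1^{L[a]}=\omega_1$ for some $a\subseteq\omega$, then there is a zero-dimensional coanalytic $\mathsf{CDH}$ space $X$ such that $X^2$ is not $\mathsf{CDH}$.
\end{theorem}

The models $L[a]$ are recalled in Section~\ref{sub:L}. Since $V=L$ is consistent, the answer is \emph{no} for analytic spaces and \emph{yes} for coanalytic spaces. Both proofs turn on three properties.

\begin{definition}\label{def:three}
A space is
\begin{itemize}
\item \emph{countably controlled} if each of its countable subsets is contained in a Polish subspace;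
\item a \emph{$\lambda$-set} if each of its countable subsets is $G_\delta$ in it;
\item \emph{meager in itself} if it is a countable union of nowhere dense subsets of itself.
\end{itemize}
\end{definition}

A countably controlled space looks Polish from the point of view of its countable subsets. A $\lambda$-set is at the other extreme: it contains no copy of $2^\omega$ (Lemma~\ref{lem:closure}). Polish spaces are countably controlled, countable spaces are $\lambda$-sets, and $\mathbb Q$ is meager in itself and not countably controlled.

The mechanism is this. A $\mathsf{CDH}$ space is the sum of countably many clopen orbits. If the space is zero-dimensional and analytic or coanalytic, the Baire property sorts these orbits into two kinds: those that are meager in themselves are uncountable $\lambda$-sets, and the others are countably controlled (Proposition~\ref{prop:dichotomy}). Conversely, both kinds of homogeneous zero-dimensional space are $\mathsf{CDH}$ (Theorem~\ref{thm:sufficient}). Each kind is stable under finite products, but the product of an orbit of the first kind with $2^\omega$ is meager in itself and contains a Cantor set, so it is of neither kind and is not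 $\mathsf{CDH}$. An analytic $\lambda$-set is countable, so for analytic spaces the first kind does not occur, and Theorem~\ref{thm:analytic} follows. For Theorem~\ref{thm:coanalytic} we build an uncountable coanalytic topological group $Y$ that is a $\lambda$-set and take $X=Y\oplus2^\omega$.

The same tools give three complements, which are not needed for Theorems~\ref{thm:analytic} and~\ref{thm:coanalytic}.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:structure}
\begin{itemize}
\item[(a)] A zero-dimensional analytic space is $\mathsf{CDH}$ if and only if it is a countable topological sum of homogeneous countably controlled spaces.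
\item[(b)] If $X$ is a zero-dimensional analytic $\mathsf{CDH}$ space, then $X^\omega$ is $\mathsf{CDH}$.
\item[(c)] Countable products of homogeneous zero-dimensional analytic $\mathsf{CDH}$ spaces are $\mathsf{CDH}$.
\end{itemize}
\end{theorem}

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:equiv}
The following are equivalent.
\begin{itemize}
\item[(i)] There is a zero-dimensional coanalytic $\mathsf{CDH}$ space $X$ such that $X^2$ is not $\mathsf{CDH}$.
\item[(ii)] There is an uncountable coanalytic $\lambda$-set.
\item[(iii)] $\omega_1^{L[a]}=\omega_1$ for some $a\subseteq\omega$.
\end{itemize}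
\end{theorem}

\begin{theorem}\label{thm:infinite}
If $V=L$, then there are zero-dimensional analytic $\mathsf{CDH}$ spaces $Z_m$, $m\in\omega$, such that $\prod_m Z_m$ is not $\mathsf{CDH}$.
\end{theorem}

So in Theorems~\ref{thm:analytic} and~\ref{thm:structure}, finite products and countable powers cannot be replaced in $\mathsf{ZFC}$ by arbitrary countable products.

\section{Standard facts and closure properties}\label{sec:prelim}

We use the following textbook facts of descriptive set theory. Recall that in a metrizable space closed sets are $G_\delta$, open sets are $F_\sigma$, and countable sets are $F_\sigma$.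

\begin{itemize}
\item[(D1)] A Polish subspace of a space $X$ is $G_\delta$ in $X$. A $G_\delta$ subset of a Polish space is Polish. Countable products and countable topological sums of Polish spaces are Polish.
\item[(D2)] (Baire category theorem.) A nonempty Polish space is not meager in itself.
\item[(D3)] (Lavrentiev's theorem.) If $Z,Z'$ are Polish, $X\subseteq Z$ and $X'\subseteq Z'$, then every homeomorphism $X\to X'$ extends to a homeomorphism $G\to G'$, where $G$ is $G_\delta$ in $Z$ and $G'$ is $G_\delta$ in $Z'$.
\item[(D4)] A subset of a Polish space $Z$ is \emph{analytic} if it is the projection of a Borel subset of $Z\times\omega^\omega$, and then it is also the projection of a closed subset of $Z\times\omega^\omega$; it is \emph{coanalytic} if its complement is analytic. Borel sets are both. Both classes are closed under countable unions, countable intersections and Borel preimages. Borel images of analytic sets are analytic.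
\item[(D5)] An uncountable analytic set contains a copy of $2^\omega$. Analytic and coanalytic sets have the Baire property; hence if such a set $X$ is not meager in $Z$, there are a nonempty open $U\subseteq Z$ and a $G_\delta$ set $G\subseteq X\cap U$ that is dense in $U$.
\item[(D6)] (Lusin--Souslin theorem.) The image of a Borel set under an injective Borel map between Polish spaces is Borel. Moreover, any two uncountable Polish spaces are Borel isomorphic.
\end{itemize}

Being analytic or coanalytic does not depend on the embedding. Indeed, if $X\subseteq Z$ and $X'\subseteq Z'$ are homeomorphic, take $G,G'$ as in (D3); by (D4), $X$ is analytic (coanalytic) in $Z$ if and only if it is so in $G$, and the same holds for $X'$, $Z'$, $G'$. Closed subspaces of analytic (coanalytic) spaces are analytic (coanalytic), being intersections with closed sets, and a countable product of analytic spaces is analytic, being a countable intersection of preimages under projections.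

\begin{lemma}\label{lem:closure}
\begin{itemize}
\item[(a)] Countable products, countable sums and closed subspaces of countably controlled spaces are countably controlled.
\item[(b)] Subspaces of $\lambda$-sets are $\lambda$-sets. If every countable subset of $X$ is contained in a countable $G_\delta$ subset of $X$, then $X$ is a $\lambda$-set.
\item[(c)] A $\lambda$-set contains no copy of $2^\omega$. Hence every analytic $\lambda$-set, and every Polish subspace of a $\lambda$-set, is countable.
\item[(d)] Countable sums of $\mathsf{CDH}$ spaces are $\mathsf{CDH}$. If $X$ is $\mathsf{CDH}$ and $M\subseteq X$ is clopen and invariant under $\mathcal H(X)$, then $M$ is $\mathsf{CDH}$.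
\item[(e)] If $Y$ is meager in itself, then so is every open subspace of $Y$ and so is $Y\times Z$ for every space $Z$; also, $Y$ has no isolated points.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $D\subseteq\prod_iX_i$ is countable, choose Polish $G_i\subseteq X_i$ containing the $i$-th projection of $D$; then $\prod_iG_i\supseteq D$ is Polish. For sums, take the sum of Polish subspaces containing the traces of $D$. If $C$ is closed in $X$ and $D\subseteq C$, intersect a Polish subspace containing $D$ with $C$.

(b) The trace of a $G_\delta$ set on a subspace is $G_\delta$. If $D\subseteq E$ with $E$ countable and $G_\delta$, then $D=E\setminus(E\setminus D)$ is a $G_\delta$ set minus an $F_\sigma$ set.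

(c) Let $Q$ be countable and dense in $2^\omega$. If $Q$ were $G_\delta$, then $2^\omega\setminus Q$ would be a countable union of closed sets missing the dense set $Q$, so $2^\omega$ would be covered by countably many nowhere dense sets and points, against (D2). So $2^\omega$ is not a $\lambda$-set. Now use (b) and (D5).

(d) A dense subset of a sum has dense traces on the summands, and homeomorphisms of the summands combine. For the second claim let $A,B$ be countable and dense in $M$, let $C$ be countable and dense in $X\setminus M$, and take $h\in\mathcal H(X)$ with $h[A\cup C]=B\cup C$. Since $h[M]=M$, the restriction of $h$ to $M$ maps $A$ onto $B$.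

(e) If $F$ is nowhere dense in $Y$, then $F\cap O$ is nowhere dense in $O$ for open $O\subseteq Y$, and $F\times Z$ is nowhere dense in $Y\times Z$. An isolated point would be an open subspace that is not meager in itself.
\end{proof}

\section{The two kinds of $\mathsf{CDH}$ spaces}\label{sec:necessary}

To draw a consequence from $\mathsf{CDH}$, one finds a single countable dense set $A$ with a good topological property and transports it onto $A\cup D$ for an arbitrary countable $D$. All results of this section are obtained in this way.

\begin{lemma}\label{lem:orbits}
In a $\mathsf{CDH}$ space all orbits are open. Hence they are clopen and there are countably many of them, and each of them is a homogeneous $\mathsf{CDH}$ space.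
\end{lemma}

\begin{proof}
Let $O$ be the orbit of $p$. The interior of $O$ is invariant under $\mathcal H(X)$, so it is $O$ or $\emptyset$. Suppose that it is empty. Then $X\setminus O$ is dense; pick a countable dense $A\subseteq X\setminus O$ and $h\in\mathcal H(X)$ with $h[A]=A\cup\{p\}$. Then $h^{-1}(p)\in A\cap O=\emptyset$, a contradiction. So the orbits form a partition into open sets; each is then also closed, and separability bounds their number. An orbit is homogeneous because members of $\mathcal H(X)$ restrict to homeomorphisms of it, and it is $\mathsf{CDH}$ by Lemma~\ref{lem:closure}(d).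
\end{proof}

The obstruction behind Theorem~\ref{thm:coanalytic} is already visible in the following space.

\begin{example}\label{ex:Q}
The homogeneous space $\mathbb Q\times2^\omega$ is not $\mathsf{CDH}$. List the basic open rectangles as $U_n\times V_n$ and choose points $(q_n,c_n)\in U_n\times V_n$ with the $q_n$ pairwise distinct. The dense set $A=\{(q_n,c_n):n\in\omega\}$ meets each fiber $\{q\}\times2^\omega$ in at most one point, so its complement is the union of countably many closed fibers, each with at most one point removed; thus $A$ is $G_\delta$. If $Q$ is countable and dense in $2^\omega$, then $B=A\cup(\{0\}\times Q)$ is not $G_\delta$, because its trace on the Cantor set $\{0\}\times2^\omega$ is countable and dense. No homeomorphism maps $A$ onto $B$.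
\end{example}

The fibers served only as a cover by countably many closed nowhere dense sets.

\begin{lemma}\label{lem:meager}
\begin{itemize}
\item[(a)] If $X$ is meager in itself, then $X$ has a countable dense $G_\delta$ subset.
\item[(b)] If $X$ is $\mathsf{CDH}$ and meager in itself, then $X$ is a $\lambda$-set.
\end{itemize}
\end{lemma}

\begin{proof}
Let $X\ne\emptyset$. (a) Write $X=\bigcup_nF_n$ with $F_0\subseteq F_1\subseteq\cdots$ closed and nowhere dense, and let $\{U_n:n\in\omega\}$ be a base of nonempty open sets. Pick $a_n\in U_n\setminus F_n$ and let $A=\{a_n:n\in\omega\}$, a dense set. If $i\ge n$, then $a_i\notin F_i\supseteq F_n$, so $A\cap F_n$ is finite and $F_n\setminus A$ is $F_\sigma$. Therefore $X\setminus A=\bigcup_n(F_n\setminus A)$ is $F_\sigma$.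

(b) Let $A$ be as in (a) and let $D$ be countable. Some $h\in\mathcal H(X)$ maps $A$ onto $A\cup D$, so $A\cup D$ is a countable $G_\delta$ set containing $D$. Apply Lemma~\ref{lem:closure}(b).
\end{proof}

In Example~\ref{ex:Q} the factor $\mathbb Q$ is not $\mathsf{CDH}$. To get a counterexample to productivity we need a nonempty $\mathsf{CDH}$ space that is meager in itself, and the next proposition says what such a space must be, and what the alternative is.

\begin{proposition}\label{prop:dichotomy}
Let $X$ be a nonempty homogeneous zero-dimensional $\mathsf{CDH}$ space that is analytic or coanalytic.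
\begin{itemize}
\item[(a)] If $X$ is meager in itself, then $X$ is an uncountable $\lambda$-set.
\item[(b)] If $X$ is not meager in itself, then $X$ is countably controlled.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:meager}(b), $X$ is a $\lambda$-set. It has no isolated points, so if it were countable, then $X$ and $X\setminus\{p\}$, for $p\in X$, would be countable dense sets, and no homeomorphism of $X$ maps one onto the other.

(b) We first find a dense Polish subspace. Let $X$ be an analytic or coanalytic subset of a Polish space $Z$; replacing $Z$ by the closure of $X$, we assume that $X$ is dense in $Z$. A set $N\subseteq X$ that is nowhere dense in $Z$ is nowhere dense in $X$: if $N$ were dense in $X\cap O$ for a nonempty open $O\subseteq Z$, it would be dense in $O$. So $X$ is not meager in $Z$. By (D5) there are a nonempty open $U\subseteq Z$ and a $G_\delta$ set $G\subseteq X\cap U$ dense in $U$. This gives a dense Polish subspace locally, and homogeneity spreads it over $X$. Let $C\subseteq X\cap U$ be nonempty and clopen in $X$. Then $G\cap C$ is closed in $G$, hence Polish, and dense in $C$. The sets $h[C]$, $h\in\mathcal H(X)$, cover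 $X$, and $X$ is Lindel\"of, so countably many sets $h_j[C]$ cover $X$. The sets $C_j=h_j[C]\setminus\bigcup_{i<j}h_i[C]$ form a partition of $X$ into clopen sets, and $C_j\cap h_j[G\cap C]$ is Polish and dense in $C_j$. The union $G'$ of these sets is their topological sum, so $G'$ is a dense Polish subspace of $X$.

Now let $A\subseteq G'$ be countable and dense in $G'$, hence in $X$, and let $D\subseteq X$ be countable. Take $h\in\mathcal H(X)$ with $h[A]=A\cup D$. Then $D\subseteq h[G']$, and $h[G']$ is Polish.
\end{proof}

Definability entered only through the Baire property, which analytic and coanalytic sets share. The two classes part at the next step, which for analytic sets uses the perfect set property.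

\begin{corollary}\label{cor:cc}
Let $X$ be a zero-dimensional $\mathsf{CDH}$ space. Assume that $X$ is analytic, or that $X$ is coanalytic and every coanalytic $\lambda$-set is countable. Then $X$ is countably controlled.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:orbits}, $X$ is the countable sum of its orbits, which are clopen, homogeneous and $\mathsf{CDH}$, and analytic (coanalytic). No orbit is an uncountable $\lambda$-set, by Lemma~\ref{lem:closure}(c) or by hypothesis. By Proposition~\ref{prop:dichotomy} every orbit is countably controlled, and so is $X$ by Lemma~\ref{lem:closure}(a).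
\end{proof}

\section{Back and forth in incomplete spaces}\label{sec:sufficient}

We now prove the converse of the results of Section~\ref{sec:necessary}. No definability is needed.

\begin{theorem}\label{thm:sufficient}
Let $X$ be a zero-dimensional space all of whose orbits are open. Assume that
\begin{itemize}
\item[(cc)] $X$ is countably controlled, or
\item[($\lambda$)] $X$ is a $\lambda$-set with no nonempty countable open subset.
\end{itemize}
Then $X$ is $\mathsf{CDH}$.
\end{theorem}

Open orbits are necessary by Lemma~\ref{lem:orbits}; they do not follow from (cc), as the convergent sequence $\omega+1$ shows. In case ($\lambda$) the condition on open sets cannot be dropped, because $\mathbb Q$ is a homogeneous $\lambda$-set.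

The homeomorphism will be an infinite composition of maps with small supports. Zero-dimensionality is used only to produce these maps.

\begin{lemma}\label{lem:swap}
Let $X$ be zero-dimensional, let $U\subseteq X$ be clopen, and let $p,q\in U$ be in the same orbit. Then there is $h\in\mathcal H(X)$ with $h(p)=q$ that is the identity off $U$.
\end{lemma}

\begin{proof}
Let $p\neq q$ and $\theta\in\mathcal H(X)$ with $\theta(p)=q$. Choose disjoint clopen sets $O_p\ni p$ and $O_q\ni q$ inside $U$ and let $O=O_p\cap\theta^{-1}[O_q]$. Then $O$ and $\theta[O]$ are disjoint clopen subsets of $U$ and $p\in O$. Let $h$ be $\theta$ on $O$, $\theta^{-1}$ on $\theta[O]$, and the identity elsewhere; $h$ is continuous and $h\circ h=\mathrm{id}$.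
\end{proof}

\begin{lemma}\label{lem:limit}
Let $h_n\in\mathcal H(X)$ be the identity off $U_n\subseteq X$, and let $g_0=\mathrm{id}$, $g_{n+1}=h_n\circ g_n$.
\begin{itemize}
\item[(a)] If $g_n(x)\notin U_n$, then $g_{n+1}(x)=g_n(x)$; otherwise both points lie in $U_n$. If $y\notin U_n$, then $g_{n+1}^{-1}(y)=g_n^{-1}(y)$; otherwise both points lie in $g_n^{-1}[U_n]$.
\item[(b)] Let $d$ be a compatible metric on $X$ such that $U_n$ and $g_n^{-1}[U_n]$ have $d$-diameter less than $2^{-n}$. If the sequences $(g_n(x))_n$ and $(g_n^{-1}(x))_n$ converge in $X$ for every $x\in X$, then $g=\lim_ng_n$ is a homeomorphism of $X$.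
\end{itemize}
\end{lemma}

\begin{proof}
(a) The bijection $h_n$ fixes every point off $U_n$, so $h_n$ and $h_n^{-1}$ map $U_n$ onto $U_n$. Now use $g_{n+1}=h_n\circ g_n$ and $g_{n+1}^{-1}=g_n^{-1}\circ h_n^{-1}$.

(b) Let $f=\lim_ng_n^{-1}$. By (a), $d(g_{n+1}(x),g_n(x))<2^{-n}$ and $d(g_{n+1}^{-1}(x),g_n^{-1}(x))<2^{-n}$ for all $x$, so both sequences of maps converge uniformly, and $g$ and $f$ are continuous. For $x\in X$,
\[
d\bigl(x,f(g_n(x))\bigr)=d\bigl(g_n^{-1}(g_n(x)),f(g_n(x))\bigr)\le\sup_{y}d\bigl(g_n^{-1}(y),f(y)\bigr)\to0,
\]
while $f(g_n(x))\to f(g(x))$ by continuity of $f$. So $f\circ g=\mathrm{id}$. Exchanging the roles of $(g_n,g)$ and $(g_n^{-1},f)$ gives $g\circ f=\mathrm{id}$.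
\end{proof}

\begin{example}\label{ex:cantor}
The Cantor set is $\mathsf{CDH}$. Here the maps of Lemma~\ref{lem:swap} are explicit: if $p\ne q$ lie in a cylinder $U$, take $m$ so large that the cylinders of $p{\upharpoonright}m$ and $q{\upharpoonright}m$ are disjoint and contained in $U$, and let $h(x)=x+p+q$ (coordinatewise, modulo $2$) on their union and $h(x)=x$ elsewhere. Let $A,B$ be countable dense sets. We build $g_n$ as in Lemma~\ref{lem:limit} and finite sets $E_n\subseteq A$ of \emph{frozen} points with $g_n[E_n]\subseteq B$. At an even step, let $a$ be the first point of $A\setminus E_n$, let $U_n$ be a cylinder around $g_n(a)$ that misses $g_n[E_n]$ and is so small that $U_n$ and $g_n^{-1}[U_n]$ have diameter less than $2^{-n}$, let $h_n$ move $g_n(a)$ inside $U_n$ to a point of $B$, and freeze $a$. At an odd step, let $b$ be the first point of $B\setminus g_n[E_n]$, choose $U_n$ around $b$ in the same way, let $h_n$ move a point $g_n(a)\in g_n[A]\cap U_n$ to $b$, and freeze $a$. The sequences in Lemma~\ref{lem:limit}(b) are Cauchy and $2^\omega$ is complete, so $g=\lim_ng_n$ is a homeomorphism. Images of frozen points never move again, every point of $A$ gets frozen,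 and every point of $B$ becomes the image of a frozen point. So $g[A]=B$.
\end{example}

In an incomplete space the Cauchy sequence $(g_n(x))_n$ may have no limit. The remedy is to split $X$ into a $G_\delta$ set $G\supseteq A\cup B$, on which convergence can be controlled, and its complement $\bigcup_nF_n$ with $F_n$ closed. If $U_n$ avoids $F_n$ and $g_n[F_n]$, then points outside $G$ are moved only finitely often. In case (cc), $G$ is Polish and we use a complete metric on it. In case ($\lambda$), $G$ is countable and we freeze \emph{all} of its points; then the points of $G\setminus A$ must be sent to $G\setminus B$, which is why a second color appears below. In both cases $G$ has to be invariant under the maps $g_n$, although it is chosen before them. We therefore fix in advance a countable group $\Gamma$ that contains all the swaps that can be needed, and make $G$ invariant under $\Gamma$.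

\begin{proof}[Proof of Theorem~\ref{thm:sufficient}]
Let $A,B$ be countable dense subsets of $X$, let $\mathcal B$ be a countable base of clopen sets, and let $d$ be a compatible metric on $X$.

\medskip\noindent\emph{Step 1: the group $\Gamma$ and the set $D$.} In case (cc) let $D_0=A\cup B$. In case ($\lambda$), no nonempty open set is contained in $A$ or in $B$, so there are countable dense sets $A'\subseteq X\setminus A$ and $B'\subseteq X\setminus B$; let $D_0=A\cup B\cup A'\cup B'$. Let $\Gamma_0=\{\mathrm{id}\}$. Given countable $D_k$ and $\Gamma_k$, choose for every $U\in\mathcal B$ and all $p,q\in D_k\cap U$ in the same orbit a homeomorphism as in Lemma~\ref{lem:swap}; let $\Gamma_{k+1}$ be the group generated by $\Gamma_k$ and these countably many maps, and let $D_{k+1}=\{\gamma(x):\gamma\in\Gamma_{k+1},\ x\in D_k\}$. Then $\Gamma=\bigcup_k\Gamma_k$ is a countable subgroup of $\mathcal H(X)$, the set $D=\bigcup_kD_k\supseteq D_0$ is countable and $\Gamma$-invariant, and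
\begin{itemize}
\item[($*$)] if $U\in\mathcal B$ and $p,q\in D\cap U$ are in the same orbit, then some $h\in\Gamma$ satisfies $h(p)=q$ and is the identity off $U$.
\end{itemize}

\noindent\emph{Step 2: the set $G$ and the colors.} In case (cc) let $G_0\supseteq D$ be a Polish subspace and $G=\bigcap_{\gamma\in\Gamma}\gamma[G_0]$. By (D1) each $\gamma[G_0]$ is $G_\delta$ in $X$, so $G$ is $G_\delta$ in $X$ and in $G_0$, hence Polish. It is $\Gamma$-invariant, and $D\subseteq G$ since $D$ is $\Gamma$-invariant. Let $\rho$ be a complete compatible metric on $G$. In case ($\lambda$) let $G=D$, which is $G_\delta$ in $X$, and let $\rho$ be the restriction of $d$. In both cases write $X\setminus G=\bigcup_nF_n$ with $F_0\subseteq F_1\subseteq\cdots$ closed in $X$.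

Put $A^0=A$ and $B^0=B$. In case ($\lambda$) put $A^1=D\setminus A$ and $B^1=D\setminus B$; these sets contain $A'$ and $B'$, so they are dense. In case (cc) put $A^1=B^1=\emptyset$. Thus $A^0\cap A^1=B^0\cap B^1=\emptyset$, and if one of $A^j,B^j$ is nonempty, then both are dense. Fix enumerations of $A^*=A^0\cup A^1$ and $B^*=B^0\cup B^1$; both sets are contained in $D$.

\medskip\noindent\emph{Step 3: the construction.} We build $g_n\in\Gamma$ and finite sets $E_0\subseteq E_1\subseteq\cdots\subseteq A^*$ with $g_n[E_n\cap A^j]\subseteq B^j$ for $j=0,1$, starting from $g_0=\mathrm{id}$ and $E_0=\emptyset$. Here $g_{n+1}=h_n\circ g_n$, where $h_n\in\Gamma$ is the identity off a clopen set $U_n$, possibly empty, such that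
\begin{itemize}
\item[(1)] $U_n\cap(F_n\cup g_n[F_n]\cup g_n[E_n])=\emptyset$;
\item[(2)] $U_n$ and $g_n^{-1}[U_n]$ have $d$-diameter less than $2^{-n}$, and $U_n\cap G$ and $g_n^{-1}[U_n]\cap G$ have $\rho$-diameter less than $2^{-n}$.
\end{itemize}
Every $c\in G\setminus g_n[E_n]$ lies in some $U_n\in\mathcal B$ satisfying (1) and (2). Indeed, the closed sets $F_n$ and $g_n[F_n]$ miss $G=g_n[G]$, and $g_n[E_n]$ is finite, so (1) holds for all small neighborhoods of $c$. Put $\varepsilon=2^{-n-2}$. The set of $y\in X$ with $d(y,c)<\varepsilon$ and $d(g_n^{-1}(y),g_n^{-1}(c))<\varepsilon$ is open in $X$. The set of $y\in G$ with $\rho(y,c)<\varepsilon$ and $\rho(g_n^{-1}(y),g_n^{-1}(c))<\varepsilon$ is open in $G$, because $g_n^{-1}$ restricts to a homeomorphism of $G$, so it is the trace on $G$ of an open subset of $X$. Any $U_n$ inside these two open sets satisfies (2), since $g_n^{-1}[U_n]\cap G=g_n^{-1}[U_n\cap G]$.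

\emph{Even $n$.} If $A^*=E_n$, let $U_n=\emptyset$, $h_n=\mathrm{id}$, $E_{n+1}=E_n$. Otherwise let $a$ be the first element of $A^*\setminus E_n$, say $a\in A^j$, and let $c=g_n(a)\in D\setminus g_n[E_n]$. Choose $U_n\in\mathcal B$ with $c\in U_n$ satisfying (1) and (2). The orbit of $c$ is open and $B^j$ is dense, so there is $b\in B^j\cap U_n$ in the orbit of $c$. By ($*$) there is $h_n\in\Gamma$ with $h_n(c)=b$ that is the identity off $U_n$. Let $E_{n+1}=E_n\cup\{a\}$.

\emph{Odd $n$.} If $B^*=g_n[E_n]$, let $U_n=\emptyset$, $h_n=\mathrm{id}$, $E_{n+1}=E_n$. Otherwise let $b$ be the first element of $B^*\setminus g_n[E_n]$, say $b\in B^j$. Choose $U_n\in\mathcal B$ with $b\in U_n$ satisfying (1) and (2). The orbit of $b$ is open and $g_n[A^j]$ is dense, so there is $a\in A^j$ such that $g_n(a)$ lies in $U_n$ and in the orbit of $b$. Since $g_n(a),b\in D$, by ($*$) there is $h_n\in\Gamma$ with $h_n(g_n(a))=b$ that is the identity off $U_n$. Let $E_{n+1}=E_n\cup\{a\}$.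

By (1), $g_{n+1}=g_n$ on $E_n$, and the new point $a\in A^j$ satisfies $g_{n+1}(a)\in B^j$; so colors are respected at stage $n+1$. Thus $g_m=g_n$ on $E_n$ for $m\ge n$, and the sets $g_n[E_n]\subseteq B^*$ increase. The even steps give $\bigcup_nE_n=A^*$ and the odd steps give $\bigcup_ng_n[E_n]=B^*$.

\medskip\noindent\emph{Step 4: convergence.} We check, using Lemma~\ref{lem:limit}(a), that $(g_n(x))_n$ and $(g_n^{-1}(x))_n$ converge for every $x\in X$.
\begin{itemize}
\item Let $x\in F_k$ and $n\ge k$. Then $g_n(x)\in g_n[F_n]$ and $x\in F_n$, so neither point is in $U_n$. Both sequences are constant from $k$ on.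
\item Let $x\in G$ in case (cc). Both sequences stay in the invariant set $G$, and consecutive terms are at $\rho$-distance less than $2^{-n}$ by (2). Since $\rho$ is complete, they converge in $G$.
\item Let $x\in G$ in case ($\lambda$), so that $G=D=A^*=B^*$. Then $x\in E_k$ and $x\in g_k[E_k]$ for some $k$. For $n\ge k$ we have $g_n(x)=g_k(x)$; also $x\in g_n[E_n]$, so $x\notin U_n$ and $g_{n+1}^{-1}(x)=g_n^{-1}(x)$.
\end{itemize}
By Lemma~\ref{lem:limit}(b), $g=\lim_ng_n\in\mathcal H(X)$. Since $g=g_n$ on $E_n$, we have $g[A^j]\subseteq B^j$ and $g[A^*]=B^*$. If $b\in B=B^0$, then $b=g(a)$ with $a\in A^*$, and $a\notin A^1$ because $b\notin B^1$. Hence $g[A]=B$.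
\end{proof}

\section{Products of analytic $\mathsf{CDH}$ spaces}\label{sec:analytic}

Being $\mathsf{CDH}$ does not visibly pass to products, but the hypotheses of Theorem~\ref{thm:sufficient} in case (cc) do.

\begin{lemma}\label{lem:finite}
A finite product of zero-dimensional countably controlled spaces with open orbits is $\mathsf{CDH}$.
\end{lemma}

\begin{proof}
The product $X_1\times\dots\times X_k$ is zero-dimensional, and countably controlled by Lemma~\ref{lem:closure}(a). The orbit of a point $(p_1,\dots,p_k)$ contains the product of the orbits of the $p_i$, which is an open neighborhood of that point because the product is finite. So every point of an orbit is interior to it. Apply Theorem~\ref{thm:sufficient}.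
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:analytic}]
Zero-dimensional analytic $\mathsf{CDH}$ spaces have open orbits by Lemma~\ref{lem:orbits} and are countably controlled by Corollary~\ref{cor:cc}. Apply Lemma~\ref{lem:finite}.
\end{proof}

For infinite products, countable control survives but the product of the orbits need not be open. In parts (b) and (c) of Theorem~\ref{thm:structure} the product is homogeneous, so this difficulty disappears. We use the theorem of Dow and Pearl \cite{DowPearl}: \emph{$X^\omega$ is homogeneous for every zero-dimensional first-countable $X$.}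

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(a) Let $X$ be zero-dimensional, analytic and $\mathsf{CDH}$. By Lemma~\ref{lem:orbits} it is the sum of its countably many clopen orbits, which are homogeneous; they are countably controlled by Corollary~\ref{cor:cc} and Lemma~\ref{lem:closure}(a). Conversely, let $X=\bigoplus_iX_i$ be a countable sum with each $X_i$ homogeneous and countably controlled. A homeomorphism of $X_i$ extends to $X$ by the identity, so each $X_i$ lies in one orbit, and every orbit is a union of summands, hence open. Also $X$ is countably controlled. Apply Theorem~\ref{thm:sufficient}.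

(b), (c) The factors are countably controlled by Corollary~\ref{cor:cc}, so the product is zero-dimensional and countably controlled. It is homogeneous, by \cite{DowPearl} in (b) and coordinatewise in (c). Apply Theorem~\ref{thm:sufficient}.
\end{proof}

\section{The coanalytic counterexample}\label{sec:coanalytic}

\subsection{Reduction to a homogeneous $\lambda$-set}\label{sub:reduction}

\begin{proposition}\label{prop:reduction}
Let $Y$ be an uncountable homogeneous zero-dimensional $\lambda$-set. Then $Y$ is $\mathsf{CDH}$ and meager in itself. The space $X=Y\oplus2^\omega$ is $\mathsf{CDH}$, and $X^2$ is not $\mathsf{CDH}$.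
\end{proposition}

\begin{proof}
If $O\subseteq Y$ were nonempty, open and countable, then countably many of the sets $h[O]$, $h\in\mathcal H(Y)$, would cover the Lindel\"of space $Y$, and $Y$ would be countable. So $Y$ is $\mathsf{CDH}$ by Theorem~\ref{thm:sufficient}, case ($\lambda$), and $Y$ has no isolated points. Let $D$ be countable and dense in $Y$. Then $D$ is a countable union of nowhere dense singletons, and since $D$ is $G_\delta$, the set $Y\setminus D$ is a countable union of closed sets that miss $D$ and hence are nowhere dense. So $Y$ is meager in itself. The space $X$ is $\mathsf{CDH}$ by Example~\ref{ex:cantor} and Lemma~\ref{lem:closure}(d).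

Let $M$ be the union of all open subspaces of $X^2$ that are meager in themselves; $M$ is invariant under $\mathcal H(X^2)$. By Lemma~\ref{lem:closure}(e), $M$ contains the clopen pieces $Y^2$, $Y\times2^\omega$ and $2^\omega\times Y$. It misses the remaining piece: if an open $O$ that is meager in itself met $2^\omega\times2^\omega$, then $O\cap(2^\omega\times2^\omega)$ would be a nonempty Polish space that is meager in itself, against (D2). So $M$ is the sum of the three pieces; it is clopen and meager in itself. If $X^2$ were $\mathsf{CDH}$, then $M$ would be $\mathsf{CDH}$ by Lemma~\ref{lem:closure}(d), hence a $\lambda$-set by Lemma~\ref{lem:meager}(b). But $M$ contains the Cantor set $\{y\}\times2^\omega$ for $y\in Y$, against Lemma~\ref{lem:closure}(c).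
\end{proof}

\begin{remark}\label{rem:mixed}
The summand $2^\omega$ is needed: $Y^2$ is again $\mathsf{CDH}$. Indeed, a countable $D\subseteq Y^2$ lies in the product of its two projections, which is a countable $G_\delta$ set, so $Y^2$ is an uncountable homogeneous zero-dimensional $\lambda$-set.
\end{remark}

It remains to find a coanalytic such $Y$. For $f,g\in\mathbb Z^\omega$ write $f\le^*g$ (respectively $f<^*g$) if $f(n)\le g(n)$ (respectively $f(n)<g(n)$) for all but finitely many $n$. The source of $\lambda$-sets is the following observation.

\begin{example}\label{ex:scale}
Let $(f_\alpha)_{\alpha<\omega_1}$ be $<^*$-increasing in $\omega^\omega$ and $S=\{f_\alpha:\alpha<\omega_1\}$. The set $\{f:f_\alpha\le^*f\}=\bigcup_k\bigcap_{n\ge k}\{f:f_\alpha(n)\le f(n)\}$ is $F_\sigma$, and it contains $f_\beta$ exactly when $\beta\ge\alpha$. So $\{f_\beta:\beta<\alpha\}$ is a countable $G_\delta$ subset of $S$. Every countable subset of $S$ lies in such a set, so $S$ is a $\lambda$-set by Lemma~\ref{lem:closure}(b).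
\end{example}

Two things are missing. First, $S$ should be homogeneous; we shall pass to a group generated by the sequence, and for the argument to survive, $f_\alpha$ must dominate all finite sums of earlier functions. Second, $S$ should be coanalytic, although it is indexed by $\omega_1$. Both are achieved by letting $f_\alpha$ dominate all functions in a countable level of the hierarchy of $L[a]$, for levels that can be recovered from a real in a Borel way.

\subsection{The hierarchy $L_\alpha[a]$}\label{sub:L}

Fix $a\subseteq\omega$. Let $L_0[a]=\emptyset$, let $L_{\alpha+1}[a]$ be the set of subsets of $L_\alpha[a]$ definable with parameters in $(L_\alpha[a],\in,a\cap L_\alpha[a])$, take unions at limit stages, and let $L[a]=\bigcup_\alpha L_\alpha[a]$. For $a=\emptyset$ these are $L_\alpha$ and $L$. The ordinal $\omega_1^{L[a]}\le\omega_1$ is the least ordinal that is uncountable in $L[a]$; if $V=L$, then $\omega_1^L=\omega_1$.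

Work in the language $\{\in,\dot A\}$ with $\dot A$ a unary predicate, and regard $L_\alpha[a]$ as a structure in which $\dot A$ is interpreted by $a\cap L_\alpha[a]$. Let $\mathsf{ZF}^-$ be $\mathsf{ZF}$ without the Power Set axiom, with Collection and Separation for all formulas of the language. Let $\Theta_a$ consist of $\mathsf{ZF}^-$, ``$\dot A\subseteq\omega$'', ``$V=L[\dot A]$'', and the sentences $\dot A(\underline n)$ for $n\in a$ and $\neg\dot A(\underline n)$ for $n\notin a$, where $\underline n$ abbreviates the usual definition of the natural number $n$. We use these standard facts.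

\begin{itemize}
\item[(L1)] The well-founded models of $\Theta_a$ are, up to isomorphism, the structures $L_\alpha[a]$ that satisfy $\Theta_a$. (The transitive collapse has the true $\omega$, so $\dot A$ is interpreted by $a$; the hierarchy is absolute, so the collapse is $L_\alpha[a]$ with $\alpha$ its height.)
\item[(L2)] In every model $N$ of $\Theta_a$, well-founded or not, a fixed formula orders the universe so that every nonempty definable class has a least element. Hence the elements of $N$ definable without parameters form an elementary submodel, by the Tarski--Vaught criterion: the least witness to an existential statement with definable parameters is definable.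
\item[(L3)] Let $L_\beta[a]\models\Theta_a$. Then $a\in L_\beta[a]$ and $L_\alpha[a]\in L_\beta[a]$ for $\alpha<\beta$; the model $L_\beta[a]$ computes correctly the map $\alpha\mapsto L_\alpha[a]$ and the satisfaction relation of every structure that it contains; and it contains every real arithmetical in finitely many of its reals.
\item[(L4)] $L[a]\models\mathsf{ZFC}+\mathsf{CH}$. For $\kappa=\omega_1^{L[a]}$, the set $L_\kappa[a]$ consists of the sets that are hereditarily countable in $L[a]$, and $L_\kappa[a]\models\Theta_a$.
\end{itemize}

A structure is \emph{pointwise definable} if each of its elements is definable in it without parameters; such a structure is countable. Let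
\[
I=\{\alpha:\ L_\alpha[a]\text{ is a pointwise definable model of }\Theta_a\}\subseteq\omega_1 .
\]
These are the levels we want: the theory of a pointwise definable structure is a real that describes the whole structure, with formulas serving as names for the elements. Let $\chi(v)$ be the formula ``$v$ is an ordinal and $L_v[\dot A]$ is a pointwise definable model of $\Theta_{\dot A}$'', where $\Theta_{\dot A}$ is computed from the predicate $\dot A$ as $\Theta_a$ is from $a$. By (L3),
\begin{equation}\label{eq:chi}
\text{if }L_\beta[a]\models\Theta_a\text{ and }\alpha<\beta,\text{ then }\quad\alpha\in I\iff L_\beta[a]\models\chi(\alpha).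
\end{equation}

\begin{lemma}\label{lem:unbounded}
If $\omega_1^{L[a]}=\omega_1$, then $I$ is unbounded in $\omega_1$.
\end{lemma}

\begin{proof}
Suppose not, and let $\delta<\omega_1$ be least with $I\subseteq\delta$. The idea is that this makes $\delta$ definable, so a definable hull containing $\delta$ collapses to a member of $I$ above $\delta$. Let $N=L_{\omega_1}[a]$, a model of $\Theta_a$ by (L4) and the hypothesis. By \eqref{eq:chi}, $\delta$ is defined in $N$ as the least ordinal above all $\alpha$ with $\chi(\alpha)$. Let $H\prec N$ be the set of elements definable in $N$, as in (L2). Then $\delta\in H$. We claim that $\delta\subseteq H$. Let $\delta\ne0$. Since $\delta<\omega_1^{L[a]}$, there is in $L[a]$ a surjection of $\omega$ onto $\delta$, and it belongs to $N$ by (L4); this is where the hypothesis is used. By elementarity some such surjection belongs to $H$, and its values at the definable points $n\in\omega$ belong to $H$.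

By (L1) the transitive collapse of $H$ is some $L_\eta[a]\models\Theta_a$. It is pointwise definable, since elements of $H$ are defined in $H\prec N$ by the same formulas as in $N$. So $\eta\in I$. But $\delta\cup\{\delta\}\subseteq H$, so the collapse fixes $\delta$ and $\delta<\eta$. This contradicts $I\subseteq\delta$.
\end{proof}

\subsection{A coanalytic $\omega_1$-sequence}\label{sub:scale}

Identify the set of sentences with $\omega$ by a recursive coding, so that theories are points of $2^\omega$, and let $\varphi_0,\varphi_1,\dots$ be a recursive enumeration of the formulas with one free variable. Let $\mathcal T\subseteq2^\omega$ be the set of complete consistent theories $T\supseteq\Theta_a$. It is closed: $T\in\mathcal T$ means that $\Theta_a\subseteq T$, that exactly one of $\sigma,\neg\sigma$ is in $T$ for each $\sigma$, and that $T$ includes no finite inconsistent set, and each single requirement is clopen.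

For $T\in\mathcal T$ define a structure $M_T$. Its elements are the formulas $\varphi(v)$ with $\exists!v\,\varphi\in T$, where $\varphi$ and $\psi$ are identified if $\exists v(\varphi\wedge\psi)\in T$; put $\varphi\mathrel{E_T}\psi$ if $\exists v\exists w(\varphi(v)\wedge\psi(w)\wedge v\in w)\in T$, and let $\dot A$ hold of $\varphi$ if $\exists v(\varphi(v)\wedge\dot A(v))\in T$. If $N\models T$, then sending $\varphi$ to the element that it defines in $N$ is an isomorphism of $M_T$ onto the submodel of definable elements of $N$. By (L2), $M_T$ is a pointwise definable model of $T$. Let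
\[
W=\{T\in\mathcal T:\ E_T\text{ has no infinite descending sequence}\}.
\]
For $T\in\mathcal T$ and $n\in\omega$, let $f_T(n)$ be $1$ plus the maximum (with $\max\emptyset=0$) of the set of $m\in\omega$ such that for some $i\le n$ the theory $T$ contains the sentence
\begin{quote}
``there is a unique $v$ with $\varphi_i(v)$, it is a function from $\omega$ to $\omega$, and $v(\underline n)=\underline m$''.
\end{quote}
Since $T$ is consistent, each $i$ contributes at most one $m$, so the maximum exists. Thus $f_T$ diagonalizes against all functions named in $T$. For $\alpha\in I$ let $T_\alpha$ be the theory of $L_\alpha[a]$ and $f_\alpha=f_{T_\alpha}$.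

\begin{proposition}\label{prop:scale}
The set $W$ is coanalytic, the map $T\mapsto f_T$ from $\mathcal T$ to $\omega^\omega$ is Borel, and $\alpha\mapsto T_\alpha$ is a bijection of $I$ onto $W$. For $\alpha\in I$:
\begin{itemize}
\item[(a)] $g<^*f_\alpha$ for all $g\in\omega^\omega\cap L_\alpha[a]$; in particular $f_\alpha\notin L_\alpha[a]$;
\item[(b)] $T_\beta,f_\beta\in L_\alpha[a]$ for all $\beta\in I\cap\alpha$;
\item[(c)] $\sum_{i<n}k_if_{\beta_i}<^*f_\alpha$ whenever $n\in\omega$, $k_i\in\omega$ and $\beta_i\in I\cap\alpha$ for $i<n$.
\end{itemize}
\end{proposition}

\begin{proof}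
Each condition ``$T$ contains a given sentence'' is clopen. Hence the set of pairs $(T,(i_n)_n)\in\mathcal T\times\omega^\omega$ such that $\exists!v\,\varphi_{i_n}\in T$ and $\varphi_{i_{n+1}}\mathrel{E_T}\varphi_{i_n}$ for all $n$ is closed. Its projection is $\mathcal T\setminus W$, so $W$ is coanalytic. For fixed $n,k$, the condition $f_T(n)>k+1$ says that $T$ contains one of countably many sentences, and $f_T(n)\ge1$ always; so $T\mapsto f_T$ is Borel.

If $\alpha\in I$, then $M_{T_\alpha}\cong L_\alpha[a]$ because $L_\alpha[a]$ is pointwise definable. So $T_\alpha\in W$, and $T_\alpha$ determines $\alpha$, since isomorphic transitive sets are equal. If $T\in W$, then $M_T$ is a well-founded pointwise definable model of $T$, so by (L1) it is isomorphic to some $L_\alpha[a]$ with $\alpha\in I$ and $T=T_\alpha$.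

(a) The function $g$ is defined in $L_\alpha[a]$ by some $\varphi_i$, so $g(n)<f_\alpha(n)$ for $n\ge i$. The relation $<^*$ is irreflexive. (b) By (L3), $L_\alpha[a]$ contains $L_\beta[a]$ and its satisfaction relation, hence $T_\beta$; and $f_\beta$ is arithmetical in $T_\beta$. (c) By (b) and (L3) the sum belongs to $L_\alpha[a]$; apply (a).
\end{proof}

\subsection{A coanalytic group that is a $\lambda$-set}\label{sub:group}

The group generated by the functions $f_\alpha$ is a Borel image of a coanalytic set of coefficient lists, and (D4) says nothing about such images. The Lusin--Souslin theorem helps if the map is injective on a \emph{Borel} set, that is, on lists of arbitrary theories in $\mathcal T$, for which we have no control of the growth of $f_T$. So we attach to $f_T$ a tag $e_T$ that makes all the generators linearly independent.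

\begin{proposition}\label{prop:group}
If $\omega_1^{L[a]}=\omega_1$, then there is an uncountable zero-dimensional coanalytic topological group that is a $\lambda$-set.
\end{proposition}

\begin{proof}
Let $\mathbb G=\mathbb Z^{2^{<\omega}}\times\mathbb Z^\omega$ with $\mathbb Z$ discrete; this is a zero-dimensional Polish group. For $T\in\mathcal T$ let $e_T(s)=1$ if $s\in 2^{<\omega}$ is an initial segment of $T$ and $e_T(s)=0$ otherwise, and let $\hat x_T=(e_T,f_T)\in\mathbb G$. The map $T\mapsto e_T$ is continuous and injective. Let $Y$ be the subgroup of $\mathbb G$ generated by $\{\hat x_T:T\in W\}$. It is zero-dimensional, and it is uncountable because $W$ is in bijection with $I$, which is unbounded in $\omega_1$ by Lemma~\ref{lem:unbounded}.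

\medskip\noindent\emph{$Y$ is coanalytic.} Let $\Omega_n$ be the set of $((k_i)_{i<n},(T_i)_{i<n})\in(\mathbb Z\setminus\{0\})^n\times\mathcal T^n$ with $T_0<\dots<T_{n-1}$ in the lexicographic order, and let $\Omega=\bigsqcup_n\Omega_n$, a Borel subset of the Polish space $\bigoplus_n(\mathbb Z^n\times(2^\omega)^n)$. Let $\Phi:\Omega\to\mathbb G$ send such a list to $\sum_{i<n}k_i\hat x_{T_i}$, the empty sum being $0$. Then $\Phi$ is Borel. It is injective: if $u=\sum_{i<n}k_ie_{T_i}$ and $T\in2^\omega$, then
\[
u(T{\upharpoonright}l)=\sum\{k_i:\ T_i{\upharpoonright}l=T{\upharpoonright}l\},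
\]
which for large $l$ equals $k_i$ if $T=T_i$ and $0$ if $T\notin\{T_i:i<n\}$; so $u$ determines the $T_i$ and the $k_i$. By (D6), $\Phi[\Omega]$ is Borel. Let $\Omega'$ be the set of lists in $\Omega$ with some $T_i\notin W$. It is analytic, so $\Phi[\Omega']$ is analytic. Collecting terms shows $Y=\Phi[\Omega\setminus\Omega']$, and by injectivity this is $\Phi[\Omega]\setminus\Phi[\Omega']$, a coanalytic set.

\medskip\noindent\emph{$Y$ is a $\lambda$-set.} For $\alpha\in I$ let $Y_\alpha$ be the countable subgroup generated by $\{\hat x_{T_\beta}:\beta\in I\cap\alpha\}$. Since $I$ is unbounded in $\omega_1$, every countable subset of $Y$ lies in some $Y_\alpha$. As in Example~\ref{ex:scale}, the set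
\[
F_\alpha=\{(u,z)\in\mathbb G:\ f_\alpha\le^*|z|\}
\]
is $F_\sigma$, where $|z|(n)=|z(n)|$. Let $w=\sum_{i<n}k_i\hat x_{T_{\beta_i}}\in Y$ with $\beta_0<\dots<\beta_{n-1}$ in $I$ and $k_i\ne0$, and let $z=\sum_{i<n}k_if_{\beta_i}$ be its second coordinate. The growth of $|z|$ is governed by the largest index.
\begin{itemize}
\item If all $\beta_i<\alpha$, then $|z|\le\sum_{i<n}|k_i|f_{\beta_i}<^*f_\alpha$ by Proposition~\ref{prop:scale}(c), so $w\notin F_\alpha$.
\item If $n\ge1$ and $\beta_{n-1}>\alpha$, then $f_\alpha+\sum_{i<n-1}|k_i|f_{\beta_i}<^*f_{\beta_{n-1}}$ by Proposition~\ref{prop:scale}(c). Since $|k_{n-1}|\ge1$, we have $|z|\ge f_{\beta_{n-1}}-\sum_{i<n-1}|k_i|f_{\beta_i}$, and the right side exceeds $f_\alpha$ at all but finitely many points. So $w\in F_\alpha$.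
\end{itemize}
Thus $Y_\alpha\subseteq Y\setminus F_\alpha\subseteq Y_{\alpha'}$, where $\alpha'$ is the next element of $I$ after $\alpha$. So $Y\setminus F_\alpha$ is a countable $G_\delta$ subset of $Y$ containing $Y_\alpha$, and Lemma~\ref{lem:closure}(b) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coanalytic}]
Let $\omega_1^{L[a]}=\omega_1$; if $V=L$, take $a=\emptyset$. The group $Y\subseteq\mathbb G$ of Proposition~\ref{prop:group} is homogeneous by translations. The space $X=Y\oplus2^\omega$ is a coanalytic subset of the zero-dimensional Polish space $\mathbb G\oplus2^\omega$. By Proposition~\ref{prop:reduction}, $X$ is $\mathsf{CDH}$ and $X^2$ is not.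
\end{proof}

\subsection{The hypothesis is necessary}\label{sub:exact}

Every coanalytic set $C\subseteq\omega^\omega$ is $\Pi^1_1(a)$ for some parameter $a\subseteq\omega$, and $\Pi^1_1(a)$ sets are $\Sigma^1_2(a)$. The Mansfield--Solovay theorem states that a $\Sigma^1_2(a)$ set with an element outside $L[a]$ has a (nonempty) perfect subset.

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(iii)$\Rightarrow$(i) is Theorem~\ref{thm:coanalytic}.

(i)$\Rightarrow$(ii). Suppose that every coanalytic $\lambda$-set is countable, and let $X$ be zero-dimensional, coanalytic and $\mathsf{CDH}$. Then $X$ has open orbits by Lemma~\ref{lem:orbits} and is countably controlled by Corollary~\ref{cor:cc}, so $X^2$ is $\mathsf{CDH}$ by Lemma~\ref{lem:finite}.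

(ii)$\Rightarrow$(iii). Let $C'$ be an uncountable coanalytic $\lambda$-set in a Polish space $Z$. By Lemma~\ref{lem:closure}(c) and (D5), $C'$ contains no uncountable Borel subset of $Z$. By (D6) there is a Borel isomorphism of $Z$ onto $\omega^\omega$; it maps $C'$ onto an uncountable coanalytic set $C$ that contains no uncountable Borel set, in particular no perfect set. Let $C$ be $\Pi^1_1(a)$. By the Mansfield--Solovay theorem $C\subseteq L[a]$, so $\omega^\omega\cap L[a]$ is uncountable. Since $L[a]\models\mathsf{CH}$, the set $\omega^\omega\cap L[a]$ is in bijection with $\omega_1^{L[a]}$. So $\omega_1^{L[a]}$ is an uncountable ordinal that is at most $\omega_1$.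
\end{proof}

\section{An infinite product of analytic $\mathsf{CDH}$ spaces}\label{sec:infinite}

Assume $V=L$, and use Sections~\ref{sub:L} and~\ref{sub:scale} with $a=\emptyset$. Then $I$ is unbounded in $\omega_1$, and by (L4) every hereditarily countable set belongs to $L_\delta$ for some $\delta<\omega_1$.

A countable product of zero-dimensional analytic $\mathsf{CDH}$ spaces is countably controlled, so by Theorem~\ref{thm:sufficient} it can fail to be $\mathsf{CDH}$ only by having an orbit that is not open. We take factors $Z_m=\{*_m\}\oplus Y_m^\omega$ with $*_m$ an isolated point and consider the point $p=(*_m)_m$. If its orbit is open, it contains a point $q$ whose $k$-th coordinate lies in $Y_k^\omega$, for some $k$. Neighborhoods of $q$ contain closed copies of pieces of $Y_k$, whereas $p$ has a neighborhood homeomorphic to $\prod_{m>k}Z_m$, in which $Y_k$ does not appear as a factor. So we need spaces $Y_m$ such that pieces of $Y_k$ do not embed as closed sets into $\prod_{m>k}Z_m$; powers of a single space cannot work, by \cite{DowPearl}. The $Y_m$ will be complements of pairwise disjoint subsequences $X_m$ of the sequence of Section~\ref{sub:scale}. A closed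 embedding would induce a continuous countable-to-one map that sends uncountably many points of $X_k$ into some $X_m$. Such a map almost preserves the level of $L$ at which a point first appears, and the points of $X_k$ and $X_m$ appear at different levels.

\subsection{Countable projections of trees}

A \emph{tree on $\omega\times\omega$} is a set $S$ of pairs $(s,t)$ of finite sequences of natural numbers of equal length, closed under initial segments. Let $[S]$ be the set of $(x,w)\in\omega^\omega\times\omega^\omega$ with $(x{\upharpoonright}n,w{\upharpoonright}n)\in S$ for all $n$, and let $p[S]=\{x:\exists w\ (x,w)\in[S]\}$. Trees on $\omega\times\omega\times\omega$ are defined in the same way, and every closed subset of $(\omega^\omega)^3$ has the form $[R]$ for such a tree. The following lemma runs a Cantor--Bendixson analysis inside $L_\beta$; it recovers $x$ without locating the witness $w$.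

\begin{lemma}\label{lem:tree}
Let $L_\beta\models\mathsf{ZF}^-$ and let $S\in L_\beta$ be a tree on $\omega\times\omega$ such that $p[S]$ is countable. Then $p[S]\subseteq L_\beta$.
\end{lemma}

\begin{proof}
Say that a node $\tau$ \emph{splits} in a tree if it has two extensions in that tree whose first coordinates are incompatible. By recursion in $L_\beta$, for $\xi<\beta$, let $S_0=S$, let $S_{\xi+1}$ be the set of $\tau\in S_\xi$ that split in $S_\xi$, and take intersections at limits. The definition quantifies only over nodes, so it is absolute. Each $S_\xi$ is a tree, since an initial segment of a splitting node splits. There is $\xi<\beta$ with $S_\xi=S_{\xi+1}$: otherwise, sending $\tau$ to the $\xi$ with $\tau\in S_\xi\setminus S_{\xi+1}$ would be a map definable in $L_\beta$ from a subset of $S$ onto the ordinals of $L_\beta$, against Replacement.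

Suppose that this $S_\xi$ is nonempty. Every node of $S_\xi$ splits in $S_\xi$, so we can choose nodes $\tau_r\in S_\xi$, $r\in2^{<\omega}$, such that $\tau_{r0}$ and $\tau_{r1}$ extend $\tau_r$ and have incompatible first coordinates; such extensions are proper. Distinct points of $2^\omega$ then give elements of $[S]$ with distinct first coordinates, so $p[S]$ is uncountable, a contradiction. Hence $S_\xi=\emptyset$.

Let $(x,w)\in[S]$, and let $\eta\le\xi$ be least such that some $\tau=(x{\upharpoonright}n,w{\upharpoonright}n)$ is not in $S_\eta$. Then $\eta$ is neither $0$ nor a limit, so $\eta=\zeta+1$. All initial segments of $(x,w)$ lie in $S_\zeta$, and $\tau$ does not split in $S_\zeta$. If $(s,t)\in S_\zeta$ extends $\tau$, then $s$ is compatible with $x{\upharpoonright}l$ for all $l\ge n$, so $s\subseteq x$. Thus $x$ is the union of the first coordinates of the extensions of $\tau$ in $S_\zeta$. As $S_\zeta,\tau\in L_\beta$, we get $x\in L_\beta$.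
\end{proof}

\subsection{The factors}

We split $I$ into countably many uncountable pieces that can be read off the theories $T_\alpha$. Let $I_k$ be the set of $\alpha\in I$ such that the order type of $I\cap\alpha$ is $\mu+k$ with $\mu$ a limit ordinal or $0$. The sets $I_k$ are pairwise disjoint, and uncountable because $I$ has order type $\omega_1$. Let $\sigma_k$ be the sentence ``the class $\{\beta:\chi(\beta)\}$ has a final segment with exactly $k$ elements, and the rest of the class has no largest element''. By \eqref{eq:chi}, $L_\alpha$ interprets this class as $I\cap\alpha$, so for $\alpha\in I$ we have $\alpha\in I_k$ if and only if $\sigma_k\in T_\alpha$. Let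
\[
P=2^\omega\times\omega^\omega,\qquad x_\alpha=(T_\alpha,f_\alpha),\qquad X_k=\{x_\alpha:\alpha\in I_k\},\qquad Y_k=P\setminus X_k .
\]
By Proposition~\ref{prop:scale}(a),(b),
\begin{equation}\label{eq:levels}
x_\alpha\notin L_\alpha\ \text{ for }\alpha\in I,\qquad x_\alpha\in L_\beta\ \text{ for }\alpha<\beta\text{ in }I .
\end{equation}

\begin{lemma}\label{lem:factors}
Let $k\in\omega$.
\begin{itemize}
\item[(a)] $X_k$ is an uncountable $\lambda$-set, and every $F_\sigma$ or $G_\delta$ subset of $P$ contained in $X_k$ is countable.
\item[(b)] $Y_k$ is analytic and countably controlled.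
\item[(c)] $Z_k=\{*_k\}\oplus Y_k^\omega$ is a zero-dimensional analytic $\mathsf{CDH}$ space.
\end{itemize}
\end{lemma}

\begin{proof}
For $\alpha\in I$ let $F_\alpha=\{(T,f)\in P:f_\alpha\le^*f\}$, an $F_\sigma$ set. By Proposition~\ref{prop:scale}(c) the sequence $(f_\alpha)_{\alpha\in I}$ is $<^*$-increasing, so $x_\beta\in F_\alpha$ if and only if $\beta\ge\alpha$.

(a) The points $x_\alpha$ are distinct and $I_k$ is uncountable. Each countable subset of $X_k$ lies in some $X_k\setminus F_\alpha=\{x_\beta:\beta\in I_k\cap\alpha\}$, a countable $G_\delta$ subset of $X_k$. So $X_k$ is a $\lambda$-set. Closed and $G_\delta$ subsets of $P$ are Polish, so those contained in $X_k$ are countable by Lemma~\ref{lem:closure}(c).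

(b) We have $X_k=\{(T,f):T\in W,\ f=f_T,\ \sigma_k\in T\}$, which is coanalytic by Proposition~\ref{prop:scale}; so $Y_k$ is analytic. Let $D\subseteq Y_k$ be countable. By $V=L$ and the unboundedness of $I$, there is $\alpha\in I$ such that $L_\alpha$ contains the second coordinates of all members of $D$. These are $<^*f_\alpha$ by Proposition~\ref{prop:scale}(a), so $D\cap F_\alpha=\emptyset$. The $F_\sigma$ set $F_\alpha\cup\{x_\beta:\beta\in I_k\cap\alpha\}$ contains $X_k$ and misses $D$. Its complement in $P$ is a Polish subspace of $Y_k$ containing $D$.

(c) The space $Y_k^\omega$ is zero-dimensional, analytic, countably controlled by Lemma~\ref{lem:closure}(a), and homogeneous by \cite{DowPearl}. Apply Theorem~\ref{thm:structure}(a).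
\end{proof}

\begin{remark}\label{rem:notpolish}
The space $Z_k$ is not Polish: otherwise $Y_k$, which embeds in $Z_k$ as a closed set, would be $G_\delta$ in $P$, and $X_k$ would be an uncountable $F_\sigma$ set. So under $V=L$ the analytic $\mathsf{CDH}$ spaces are not exhausted by the list of Polish spaces in the Borel classification quoted in Section~\ref{sec:intro}, and Theorem~\ref{thm:analytic} applies to spaces outside that list.
\end{remark}

\subsection{No closed embeddings}

\begin{lemma}\label{lem:noembed}
Let $k\in\omega$ and let $U'\subseteq P$ be clopen with $U'\cap X_k$ uncountable. Then $U=U'\cap Y_k$ is not homeomorphic to a closed subset of $\Pi=\prod_{m>k}Z_m$.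
\end{lemma}

\begin{proof}
Suppose that $e$ is a homeomorphism of $U$ onto a closed subset of $\Pi$.

\medskip\noindent\emph{Step 1: extending $e$ to points of $X_k$.} The space $\hat\Pi=\prod_{m>k}(\{*_m\}\oplus P^\omega)$ is Polish and contains $\Pi$. By (D3), $e$ extends to a homeomorphism $\hat e$ of a $G_\delta$ set $G\subseteq P$ onto a subset of $\hat\Pi$. Intersecting $G$ with the closure of $U$, we assume $U\subseteq G\subseteq\overline U\subseteq U'$; then $\hat e[G]\subseteq\overline{e[U]}$ by continuity, the closure being taken in $\hat\Pi$. Since $U=U'\setminus X_k$, we have $G\setminus U=G\cap X_k$, and $U'\setminus G$ is an $F_\sigma$ subset of $P$ contained in $X_k$, hence countable by Lemma~\ref{lem:factors}(a). So $G\cap X_k$ is uncountable.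

If $x\in G\cap X_k$, then $\hat e(x)\notin\Pi$. Otherwise $\hat e(x)\in\overline{e[U]}\cap\Pi=e[U]$, because $e[U]$ is closed in $\Pi$, and then $x\in U$ by injectivity of $\hat e$.

\medskip\noindent\emph{Step 2: a countable-to-one map from $X_k$ to $X_m$.} For $x\in G\cap X_k$ there is, by Step 1, some $m>k$ with $\hat e(x)_m\notin Z_m$; that is, $\hat e(x)_m\in P^\omega$ and $\hat e(x)_m(i)\in X_m$ for some $i\in\omega$. Fix $m$ and $i$ that work for uncountably many $x$. Let $G_m=\{x\in G:\hat e(x)_m\in P^\omega\}$, which is open in $G$ and hence $G_\delta$ in $P$, and let $\psi:G_m\to P$ be the continuous map $\psi(x)=\hat e(x)_m(i)$. Then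
\[
N=\{x\in G_m\cap X_k:\ \psi(x)\in X_m\}
\]
is uncountable. For $c\in X_m$ the fiber $\psi^{-1}(c)$ is countable. Indeed, if $u\in U\cap G_m$, then $e(u)_m\in Z_m\cap P^\omega=Y_m^\omega$, so $\psi(u)\ne c$. Thus $\psi^{-1}(c)\subseteq G\setminus U\subseteq X_k$, and $\psi^{-1}(c)$ is closed in $G_m$, hence $G_\delta$ in $P$; apply Lemma~\ref{lem:factors}(a).

\medskip\noindent\emph{Step 3: comparing levels.} Regard $P$ as a closed subset of $\omega^\omega$ by sending $(T,f)$ to $(T(0),f(0),T(1),f(1),\dots)$; by (L3) this does not affect \eqref{eq:levels}. The graph of $\psi$ is closed in $G_m\times P$, hence $G_\delta$ in $\omega^\omega\times\omega^\omega$. By (D4) it equals $\{(x,y):\exists w\ (x,y,w)\in[R]\}$ for some tree $R$ on $\omega\times\omega\times\omega$. By $V=L$, $R\in L_\delta$ for some $\delta<\omega_1$. Only countably many $x\in N$ have the form $x_\alpha$ with $\alpha\le\delta$, and by Step 2 only countably many satisfy $\psi(x)=x_\beta$ with $\beta\le\delta$. So there are $\alpha\in I_k$ and $\beta\in I_m$, both greater than $\delta$, with $\psi(x_\alpha)=x_\beta$. Since $I_k\cap I_m=\emptyset$, we have $\alpha\neq\beta$. Below, $s,t$ range over finite sequences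 of a common length $l$.
\begin{itemize}
\item Let $\alpha<\beta$. Then $x_\alpha,R\in L_\beta$, so the tree $S=\{(s,t):(x_\alpha{\upharpoonright}l,s,t)\in R\}$ belongs to $L_\beta$, and $p[S]=\{\psi(x_\alpha)\}=\{x_\beta\}$. By Lemma~\ref{lem:tree}, $x_\beta\in L_\beta$.
\item Let $\beta<\alpha$. Then $x_\beta,R\in L_\alpha$, so the tree $S=\{(s,t):(s,x_\beta{\upharpoonright}l,t)\in R\}$ belongs to $L_\alpha$, and $p[S]=\psi^{-1}(x_\beta)$ is countable and contains $x_\alpha$. By Lemma~\ref{lem:tree}, $x_\alpha\in L_\alpha$.
\end{itemize}
Both conclusions contradict \eqref{eq:levels}.
\end{proof}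

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
The spaces $Z_m$ are zero-dimensional, analytic and $\mathsf{CDH}$ by Lemma~\ref{lem:factors}(c). Suppose that $Z=\prod_mZ_m$ is $\mathsf{CDH}$, and let $p=(*_m)_m$. By Lemma~\ref{lem:orbits} the orbit of $p$ is open, so for some $k$ it contains $\{z\in Z:z_m=*_m\text{ for all }m<k\}$.

Call $y\in P$ a condensation point of $X_k$ if every neighborhood of $y$ contains uncountably many points of $X_k$. The set of condensation points is closed, and since $P$ has a countable base it contains all but countably many points of $X_k$; so it is an uncountable closed set, and by Lemma~\ref{lem:factors}(a) it is not contained in $X_k$. Fix a condensation point $y\in Y_k$. For $u\in Y_k$ let $j(u)\in Z$ have $k$-th coordinate $(u,y,y,\dots)\in Y_k^\omega$ and $m$-th coordinate $*_m$ for $m\ne k$. The map $j$ is an embedding, and its image is closed, being defined by the conditions $z_m=*_m$ for $m\neq k$, $z_k\in Y_k^\omega$, and $z_k(i)=y$ for $i\ge1$.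

The point $q=j(y)$ is in the orbit of $p$; let $h\in\mathcal H(Z)$ with $h(q)=p$. The set $O=\{z\in Z:z_m=*_m\text{ for all }m\le k\}$ is a clopen neighborhood of $p$ homeomorphic to $\prod_{m>k}Z_m$. By continuity of $h\circ j$ at $y$ there is a clopen $U'\subseteq P$ with $y\in U'$ such that $U=U'\cap Y_k$ satisfies $h[j[U]]\subseteq O$. Since $U$ is closed in $Y_k$, the set $h[j[U]]$ is closed in $Z$. So $U$ is homeomorphic to a closed subset of $\prod_{m>k}Z_m$, while $U'\cap X_k$ is uncountable because $y$ is a condensation point. This contradicts Lemma~\ref{lem:noembed}.
\end{proof}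

\begin{thebibliography}{9}

\bibitem{DowPearl}
Dow and Pearl, \emph{Homogeneity in powers of zero-dimensional first-countable spaces}, Proc. AMS 125 (1997).

\bibitem{Medini}
Andrea Medini, \emph{Products and countable dense homogeneity}, arXiv:1307.0184 (2013).

\end{thebibliography}
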